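# Infinitely many sporadic $j$-invariants in one isogeny class

Throughout, $G_{\mathbb Q}=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$, the letter $\ell$ always denotes a prime, and for an integer $m\ge1$
$$\nu(m)=m^2\prod_{\ell\mid m}(1-\ell^{-2}),\qquad \psi(m)=m\prod_{\ell\mid m}(1+\ell^{-1}).$$
So $\nu(m)$ is the number of elements of order $m$ in $(\mathbb Z/m)^2$. Each cyclic subgroup of order $m$ has $m\prod_{\ell\mid m}(1-\ell^{-1})$ generators, so $\psi(m)$ is the number of cyclic subgroups of order $m$. Both functions are multiplicative.

## 1. Twelve multiples of a point of order 37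

Suppose we are given an elliptic curve $E$ over $\mathbb Q$ and a point $P_0$ of order $37$ such that the group $C_0=\langle P_0\rangle$ is stable under $G_{\mathbb Q}$. Then $\sigma(P_0)=\chi(\sigma)P_0$ for a character $\chi:G_{\mathbb Q}\to\mathbb F_{37}^\times$. Suppose also that $\chi$ takes values in the subgroup $\mu_{12}$ of order $12$. The powers of $8$ modulo $37$ are $8,-10,-6,-11,-14,-1,\dots$, so
$$\mu_{12}=\{\pm1,\pm6,\pm8,\pm10,\pm11,\pm14\}.$$
(Section 7 produces such a curve.) The twelve points of $\mu_{12}P_0$ are permuted by Galois.

The modular curve $X_1(37)$ parametrizes pairs $(E,P)$ with $P$ of order $37$, up to isomorphism, and $-1$ identifies $(E,P)$ with $(E,-P)$. So our twelve points give at most six points on $X_1(37)$, permuted by Galois: the point $[E,P_0]$ has degree at most $6$. There are $\frac12\nu(37)=\frac12(37^2-1)=684$ pairs $\{\pm P\}$ of points of order $37$ on $E$, and $684/6=114$.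

Now change the curve. Let $D\subset E$ have order $2$; there are three choices. Let $\varphi:E\to E/D$ be the quotient map and let $R=\varphi(T)$ with $T\in E[2]$, $T\notin D$. This $R$ is a point of order $2$ that depends only on $D$. For $P\in\mu_{12}P_0$ the point $\varphi(P)+R$ has order $74$. We get $3\cdot 12=36$ pairs $(E/D,\varphi(P)+R)$, permuted by Galois, hence at most $18$ points on $X_1(74)$. On the other side $\frac12\nu(74)=684\cdot3=2052=114\cdot18$.

With $D$ of order $3$ there are four subgroups, and the group $\varphi(E[3])$ has two generators $R$. This gives $4\cdot2\cdot12/2=48$ points on $X_1(111)$, and $\frac12\nu(111)=684\cdot8=5472=114\cdot48$. For any prime $\ell\ne37$ there are $\ell+1$ subgroups and $\ell-1$ generators, so our bound on the degree is multiplied by $\ell^2-1$, and so is $\frac12\nu$. The ratio $114$ does not move.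

So one isogeny class carries infinitely many curves $E/D$, each giving a point on some $X_1(N)$ whose degree is at most $\frac1{114}$ of the number of pairs $\pm P$ at that level. Is this small enough to be exceptional? Could there be infinitely many other points of degree at most $18$ on $X_1(74)$, and the same at all the higher levels?

## 2. Sporadic points and isogeny classes

For $N\ge1$, $X_1(N)$ is the modular curve over $\mathbb Q$ whose non-cuspidal points parametrize isomorphism classes of pairs $(E,P)$, with $E$ an elliptic curve and $P\in E$ of order $N$. A closed point is a $G_{\mathbb Q}$-orbit in $X_1(N)(\overline{\mathbb Q})$, its degree is the size of the orbit, and $\sigma[E,P]=[\sigma E,\sigma P]$. For $N\ge3$ put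
$$\operatorname{ind}(N)=[\mathrm{PSL}_2(\mathbb Z):\overline{\Gamma_1(N)}]=\tfrac12\nu(N).$$

**Definition.** A closed point $x$ on a curve $C$ over a number field is *sporadic* if $C$ has only finitely many closed points of degree at most $\deg x$. A *sporadic $j$-invariant* is a $j\in\overline{\mathbb Q}$ of the form $j(E)$ for some non-cuspidal sporadic point $[E,P]$ on $X_1(N)$, for some $N\ge1$.

Consider the smallest levels. The curve $X_1(N)$ has a rational cusp (the Néron $N$-gon with a point on the component labeled $1$). If its genus is $0$ it is therefore $\mathbb P^1$ over $\mathbb Q$, with infinitely many rational points, so no point is sporadic. The curve $X_1(11)$ has genus $1$. By Mazur's torsion theorem no elliptic curve over $\mathbb Q$ has a rational point of order $11$, so the rational points of $X_1(11)$ are cusps and there are finitely many. Hence a rational cusp is a sporadic point. But with a rational cusp as origin, $X_1(11)$ is an elliptic curve, so it has a degree-$2$ map to $\mathbb P^1$ over $\mathbb Q$. The fibers over $\mathbb P^1(\mathbb Q)$ give infinitely many points of degree $\le2$. So no point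 of degree $\ge2$ is sporadic, and $X_1(11)$ gives no sporadic $j$-invariant.

An elliptic curve $E$ over $\overline{\mathbb Q}$ is *non-CM* if $\mathrm{End}(E)=\mathbb Z$. This property is constant in a $\overline{\mathbb Q}$-isogeny class, and a non-CM class has a simple description.

**Lemma 1.** Let $E_0$ be non-CM over $\overline{\mathbb Q}$. Every elliptic curve isogenous to $E_0$ is isomorphic to $E_0/C$ for exactly one finite cyclic subgroup $C$. Every automorphism of $E_0/C$ is $\pm1$.

*Proof.* Let $\lambda:E_0\to E'$ be an isogeny. If $\ker\lambda\supset E_0[n]$, then $\lambda=\lambda'\circ[n]$. Take $n$ maximal. Then $\ker\lambda'$ contains no $E_0[\ell]$. A finite subgroup of $E_0$ whose $\ell$-part is not cyclic contains $E_0[\ell]$, so $\ker\lambda'$ is cyclic and $E'\cong E_0/\ker\lambda'$. For uniqueness, let $\lambda_1,\lambda_2:E_0\to E'$ have cyclic kernels. The map $\lambda\mapsto\hat\lambda_1\lambda$ embeds $\mathrm{Hom}(E_0,E')$ in $\mathrm{End}(E_0)=\mathbb Z$, so $\mathrm{Hom}(E_0,E')\cong\mathbb Z$. An isogeny divisible by $n>1$ has $E_0[n]$ in its kernel, which is then not cyclic. So $\lambda_1$ and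 $\lambda_2$ are both $\pm$ a generator, and their kernels agree. The last claim holds because $\mathrm{End}(E_0/C)=\mathbb Z$. $\square$

So the $j$-invariants of a non-CM class are indexed, without repetition, by the cyclic subgroups of one curve. The curves $E/D$ of Section 1 have distinct $j$-invariants if $E$ is non-CM, and the problem is this: *does there exist a non-CM $\overline{\mathbb Q}$-isogeny class containing infinitely many sporadic $j$-invariants?* The answer is yes. It is Theorem B below, and its main tool is Theorem A, a lower bound for the degrees in which $X_1(N)$ can have infinitely many points. For a prime $p$ put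
$$c_p=\frac{p-1}{12(p+1)^2},\qquad c_2=\tfrac1{108},\quad c_3=\tfrac1{96},\quad c_5=\tfrac1{108}.$$

**Theorem A.** Let $N\ge4$ and let $p\nmid N$ be prime. If $d<c_p\operatorname{ind}(N)$, then $X_1(N)$ has only finitely many closed points of degree $\le d$.

**Theorem B.** There is a non-CM elliptic curve $E_0/\mathbb Q$ in the isogeny class of $j=-7\cdot11^3$, with a rational subgroup $C_0$ of order $37$, such that for every finite cyclic $C\subset E_0(\overline{\mathbb Q})$ with $C\cap C_0=0$ and $30\nmid\#C$, the $j$-invariant $j(E_0/C)$ is sporadic (realized on $X_1(37\cdot\#C)$). These $j$-invariants are pairwise distinct, so the class contains infinitely many sporadic $j$-invariants.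

**Theorem C.** If $x=[E,P]\in X_1(N)$, $N\ge4$, is non-CM, non-cuspidal and $\deg x<c_p\operatorname{ind}(N)$ for some prime $p\nmid N$, then $j(E/C)$ is sporadic for every cyclic $C\subset E$ of order prime to $pN$. In particular the class of $E$ contains infinitely many sporadic $j$-invariants.

**Theorem D.** Let $E_0$ be non-CM over a number field $K$, and let $G\subset\mathrm{GL}_2(\widehat{\mathbb Z})$ be its adelic Galois image. If $[\mathrm{GL}_2(\widehat{\mathbb Z}):\pm G]\le12$ (e.g. $E_0/\mathbb Q$ a Serre curve, index $2$), then the $\overline{\mathbb Q}$-isogeny class of $E_0$ contains no sporadic $j$-invariant.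

The examples of Section 1 sit at $\frac1{114}$, and $\frac1{114}<\frac1{108}$. The margin is thin, so the constants in what follows matter.

## 3. Supersingular points and the gonality of $X_1(N)$

The *gonality* $\operatorname{gon}(C)$ of a curve over an algebraically closed field is the least degree of a nonconstant map to $\mathbb P^1$: it is $1$ for $\mathbb P^1$ and $2$ for an elliptic curve. If two distinct effective divisors of degree $m$ are linearly equivalent, then $\operatorname{gon}(C)\le m$. We bound $\operatorname{gon}X_1(N)$ from below by reducing modulo $p$ and counting points on which Frobenius is under control.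

Let $k=\overline{\mathbb F}_q$. For a variety $V$ over $k$, let $V^{(q)}$ be its conjugate by the $q$-power map of $k$ (raise all coefficients to the $q$-th power), and let $F_V:V\to V^{(q)}$ be the relative Frobenius (raise all coordinates to the $q$-th power). Maps and divisors are conjugated in the same way. If $C$ comes from $\mathbb F_q$, then $C^{(q)}=C$ and we write $F:C\to C$. For a map $f$ of curves over $k$ one has $f^{(q)}\circ F=F\circ f$; for instance $f(x)=\alpha x$ on $\mathbb P^1$ has $f^{(q)}(x)=\alpha^qx$, and both sides are $\alpha^qx^q$.

The setting for the rest of the section and for Section 5 is the following: $C$ is a smooth projective geometrically connected curve over $\mathbb F_q$, $\sigma$ is an automorphism of $C$ over $\mathbb F_q$, and $S\subset C(k)$ is a finite set with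
$$F(x)=\sigma(x)\quad\text{for all }x\in S,\qquad n=\#S. \tag{1}$$
If $\sigma=1$, then $S$ is a set of $\mathbb F_q$-rational points.

**Lemma 2.** In the setting (1), $\operatorname{gon}(C_k)\ge n/(q+1)$.

*Proof.* Let $f:C_k\to\mathbb P^1$ have degree $m\ge1$. Put $h=(f,\,f^{(q)}\circ\sigma):C_k\to\mathbb P^1\times\mathbb P^1$, and let $\Gamma$ be the graph of $F_{\mathbb P^1}$. Its equation is $y=x^q$, so $\mathcal O(\Gamma)=\mathcal O(q,1)$. For $x\in S$ we have $f^{(q)}(\sigma x)=f^{(q)}(F x)=F(f(x))$, that is, $h(x)\in\Gamma$. If $h(C)\subset\Gamma$, then $f^{(q)}\circ\sigma=F\circ f$, which is impossible because the degrees are $m$ and $qm$. Hence $h^*\Gamma$ is an effective divisor containing $S$, and $n\le\deg h^*\mathcal O(q,1)=qm+m$. $\square$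

For $C=\mathbb P^1$, $\sigma=1$, the lemma says $\#\mathbb P^1(\mathbb F_q)\le q+1$, which is an equality.

Now we need a set $S$ on $X_1(N)$. For $N\ge4$, $X_1(N)$ has a smooth proper model over $\mathbb Z[1/N]$ with geometrically connected fibers, whose non-cuspidal geometric points are classes of pairs $(E,P)$ (Igusa, Deligne–Rapoport, Katz–Mazur). The diamond operators $\langle a\rangle[E,P]=[E,aP]$, for $a$ prime to $N$, act on it. Fix a prime $p\nmid N$, put $q=p^2$, $k=\overline{\mathbb F}_p$, and let $S\subset X_1(N)(k)$ be the set of supersingular points.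

**Lemma 3.** $\#S=\frac{p-1}{12}\operatorname{ind}(N)$, and the $q$-Frobenius satisfies $F(x)=\langle p\rangle x$ for $x\in S$.

*Proof.* *Pairs have no automorphisms.* Let $\alpha\ne1$ be an automorphism of an elliptic curve $E/k$ fixing a point $P$ of order $N\ge4$. Then $P\in\ker(\alpha-1)$. Since $\deg\alpha=1$, the form $\deg(r+s\alpha)=r^2+rs\operatorname{tr}\alpha+s^2$ is nonnegative, so $|\operatorname{tr}\alpha|\le2$. Moreover $\deg(\alpha-1)=2-\operatorname{tr}\alpha$ is positive, hence in $\{1,2,3,4\}$. As $\ker(\alpha-1)$ contains $N\ge4$ points, $N=4$ and $\operatorname{tr}\alpha=-2$. Then $(\alpha+1)^2=0$, so $\alpha=-1$ and $P\in E[2]$, which contradicts $N=4$.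

*The count.* By the first part, $\mathrm{Aut}(E)$ acts freely on the $\nu(N)=2\operatorname{ind}(N)$ points of order $N$ on $E$. By the Eichler–Deuring mass formula $\sum_E1/\#\mathrm{Aut}(E)=\frac{p-1}{24}$, the sum being over supersingular curves over $k$,
$$\#S=\sum_E\frac{2\operatorname{ind}(N)}{\#\mathrm{Aut}(E)}=\frac{p-1}{12}\operatorname{ind}(N).$$

*Frobenius.* For $E$ supersingular, $[p]$ is purely inseparable of degree $p^2=q$. So $[p]=u\circ F_E$ with $F_E:E\to E^{(q)}$ the Frobenius and $u:E^{(q)}\to E$ of degree $1$, an isomorphism. Hence $F([E,P])=[E^{(q)},F_E(P)]=[E,uF_E(P)]=[E,pP]$. $\square$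

A check by hand: take $p=2$, $N=5$. The only supersingular curve over $\overline{\mathbb F}_2$ is $y^2+y=x^3$, with $24$ automorphisms, and it has $24$ points of order $5$. So $\#S=1=\frac1{12}\cdot12$. For $p=2$, $N=37$ we get $\#S=684/12=57$.

**Proposition 4.** For $N\ge4$ and a prime $p\nmid N$, both $X_1(N)_{\overline{\mathbb Q}}$ and its reduction $X_1(N)_k$ have gonality at least
$$\frac{\#S}{p^2+1}=\frac{p-1}{12(p^2+1)}\operatorname{ind}(N).$$
In particular it is at least $\operatorname{ind}(N)/60$ whenever $6\nmid N$.

*Proof.* On the reduction this is Lemma 2 with $q=p^2$ and $\sigma=\langle p\rangle$, which applies by Lemma 3. It remains to see that gonality does not increase under good reduction. A map of degree $m$ over $\overline{\mathbb Q}$ gives a line bundle of degree $m$ with $h^0\ge2$ over a number field $L$. Let $R$ be the local ring of $\mathcal O_L$ at a prime above $p$. The model over $R$ is smooth, hence regular, so the line bundle extends to it. On the special fiber the degree is still $m$, and $h^0\ge2$ by semicontinuity. Two independent sections there, after removing base points, give a nonconstant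 map of degree $\le m$. For the last claim take $p=2$ or $p=3$: the constants are $\frac1{12\cdot5}=\frac2{12\cdot10}=\frac1{60}$. $\square$

(Gonality does not change under extension of algebraically closed fields, so the same bound holds over $\mathbb C$.)

## 4. Abelian varieties in $W_d$, and $\frac1{120}$ against $\frac1{114}$

For a curve $C$ with Jacobian $J$, let $W_d\subset\mathrm{Pic}^d_C$ be the image of the Abel map $\mathrm{Sym}^dC\to\mathrm{Pic}^d_C$, i.e. the set of classes of effective divisors of degree $d$. For example, if $C$ is an elliptic curve, $W_1=\mathrm{Pic}^1_C$. The next step is for converting infinitely many points into geometry.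

**Proposition 5.** Let $C/\mathbb Q$ be a smooth projective geometrically connected curve with infinitely many closed points of degree $d$, and $d<\operatorname{gon}(C_{\overline{\mathbb Q}})$. Then there are an abelian subvariety $A\subset J$ over $\mathbb Q$ with $\dim A>0$ and $x\in\mathrm{Pic}^d_C(\mathbb Q)$ with $x+A\subset W_d$.

*Proof.* Each closed point of degree $d$ is an effective $\mathbb Q$-rational divisor of degree $d$. Two of them are not linearly equivalent, since $d<\operatorname{gon}$. So $W_d(\mathbb Q)$ is infinite. Use one of its points to identify $\mathrm{Pic}^d_C$ with $J$. By Faltings' theorem (*The general case of S. Lang's conjecture*, 1994), $W_d(\mathbb Q)$ is a finite union of sets $x_i+A_i(\mathbb Q)$, with $x_i$ rational, $A_i$ an abelian subvariety over $\mathbb Q$, and $x_i+A_i\subset W_d$. Since the union is infinite, some $A_i$ has positive dimension. $\square$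

The first thing to try is to turn $x+A$ into a pencil and contradict Proposition 4. For $a\in A(\overline{\mathbb Q})$ let $D_a$ be the effective divisor in the class $x+a$, unique because $d<\operatorname{gon}$. The divisors $D_a+D_{-a}$ all lie in the class $2x$, as does $2D_0$. Only finitely many effective divisors are $\le2D_0$, while the $D_a$ are pairwise distinct. So $D_a+D_{-a}\ne2D_0$ for some $a$, and $\operatorname{gon}\le2d$. Therefore $X_1(N)$ has only finitely many points of degree $\leq d$ as soon as $2d<\operatorname{gon}$. With Proposition 4, this is guaranteed for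
$$d<\tfrac1{120}\operatorname{ind}(N)\qquad(6\nmid N).$$

This is exactly where the approach stops: our points come with the bound $\frac1{114}\operatorname{ind}(N)$, not $\frac1{120}\operatorname{ind}(N)$. Other primes do not help, because $\frac{p-1}{p^2+1}$ equals $\frac15$ at $p=2,3$ and decreases for $p\ge3$. At level $37$, rounding up does not help either: Proposition 4 with $p=2$ gives $\operatorname{gon}\ge57/5$, so $\operatorname{gon}\ge12$, and $2\cdot6=12$ is no contradiction. (The prime $3$ gives $114/10$, the same number.)

The loss is in doubling $d$ to produce a $\mathbb P^1$. The supersingular points can be counted against the abelian variety itself: reduce $x+A$ modulo $p$, view it as a family of divisors on the reduced curve parametrized by an abelian variety, and apply the Frobenius argument to that family. The pencil argument needs $2d(q+1)\ge n$. The direct argument will show $d(\sqrt q+1)^2\ge n$. Here $2(q+1)-(\sqrt q+1)^2=(\sqrt q-1)^2>0$, and for $q=4$ the factor drops from $10$ to $9$, that is, from $\frac1{120}$ to $\frac1{108}$.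

## 5. Families of divisors over an abelian variety

The model is Hasse's bound. Let $E/\mathbb F_q$ be an elliptic curve and $n=\#E(\mathbb F_q)$. On $E\times E$ let $\Delta$ be the diagonal and $\Gamma=\{(a,F(a))\}$. Let $f_1=[\{a\}\times E]$ and $f_2=[E\times\{c\}]$. Then $\Delta=f_1+f_2+\delta$ and $\Gamma=qf_1+f_2+\gamma$ with $\delta,\gamma$ orthogonal to $f_1,f_2$. Since $\Delta^2=\Gamma^2=0$, we get $\delta^2=-2$, $\gamma^2=-2q$. By the Hodge index theorem and Cauchy–Schwarz, $n\le\Delta\cdot\Gamma=q+1+\delta\gamma\le q+1+2\sqrt q$. There is another way to see the points of $E(\mathbb F_q)$: for $c\in E(\mathbb F_q)$ the divisors $q\Delta$ and $\Gamma$ cut out the same divisor $q[c]=F^*[c]$ on $E\times\{c\}$. This second description is the one that generalizes.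

**Lemma 6.** In the setting (1), if there is a nonconstant morphism $A\to\mathrm{Sym}^dC_k$ from an abelian variety $A/k$, then $d\ge n/(\sqrt q+1)^2$.

For $A=C$ an elliptic curve, $d=1$, $\sigma=1$ and $S=C(\mathbb F_q)$, this is Hasse's bound $n\le(\sqrt q+1)^2$.

*Proof.* Write $C$ for $C_k$ and $g=\dim A\ge1$. If $S=\emptyset$ there is nothing to prove, so let $S\ne\emptyset$.

**Step 1: a divisor on $A\times C$ with no constant part.** Pulling back the universal divisor gives an effective divisor $Z\subset A\times C$, finite flat of degree $d$ over $A$. Remove from $Z$ all components of the form $A\times\{c\}$. What remains still contains no $\{a\}\times C$, and it meets every $\{a\}\times C$ in the same degree $d_0\le d$. If $d_0=0$, the remaining divisor meets no $\{a\}\times C$, so it is $0$, and $Z$ is a sum of divisors $A\times\{c_i\}$. Then the morphism is constant, a contradiction. So $d_0>0$. Rename the remaining divisor $Z$ and write $d$ for $d_0$. It suffices to prove $n\le(\sqrt q+1)^2d$ for the new $d$. For a divisor $W$ on $A\times C$ containing no $A\times\{c\}$, let $W_c$ be its restriction to $A\times\{c\}$,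 a divisor on $A$.

**Step 2: a Frobenius twist that agrees with $qZ$ above $S$.** Let $F_A:A\to A^{(q)}$ be the relative Frobenius and put
$$Y=(F_A\times\sigma)^*Z^{(q)},$$
an effective divisor on $A\times C$. On $\{a\}\times C$ it restricts to $\sigma^*$ of the restriction of $Z^{(q)}$ to $\{F_A(a)\}\times C$, which is a divisor of degree $d$. So $Y$ contains no $\{a\}\times C$ and has degree $d$ over $A$. If $Y$ contained $A\times\{c\}$, then $Z^{(q)}$ would contain $A^{(q)}\times\{\sigma c\}$, and $Z$ would contain $A\times\{c'\}$ with $F(c')=\sigma c$. This is excluded by Step 1. Finally, for $c\in S$,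
$$Y_c=F_A^*\big((Z^{(q)})_{\sigma c}\big)=F_A^*\big((Z^{(q)})_{F(c)}\big)=F_A^*\big((Z_c)^{(q)}\big)=qZ_c. \tag{2}$$
The third equality holds because conjugation carries the point $c$ to $F(c)$. The last holds because a local equation $u$ of $Z_c$ satisfies $u^{(q)}\circ F_A=u^q$.

**Step 3: removing common components.** Two divisors that share components cannot be intersected naively. Let $G$ be the greatest common divisor of the effective divisors $qZ$ and $Y$, and write $qZ=G+Z_1$, $Y=G+Y_1$. Then $Z_1,Y_1$ have no common component, they contain no $A\times\{c\}$ and no $\{a\}\times C$, and by (2)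
$$(Z_1)_c=(Y_1)_c\quad\text{for }c\in S. \tag{3}$$
Let $d_G\ge0$ be the degree of $G$ over $A$. The degrees of $Z_1$ and $Y_1$ over $A$ are
$$z=qd-d_G\ge0,\qquad y=d-d_G\ge0.$$

**Step 4: the common degree in the other direction.** Let $H$ be very ample on $A$ and $e=(Z_1)_c\cdot H^{g-1}$. This does not depend on $c$, because the $(Z_1)_c$ are the restrictions of one line bundle to the fibers over the connected curve $C$. If $e=0$, then each effective divisor $(Z_1)_c$ is $0$, so $Z_1=0$ and $qd=d_G\le d$, a contradiction. So $e>0$. By (3) and $S\ne\emptyset$, also $(Y_1)_c\cdot H^{g-1}=e$ for every $c\in C$.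

**Step 5: cutting down to a surface.** We want to use the Hodge index theorem on a surface. Let $B\subset A$ be a general complete intersection of $g-1$ members of $|H|$ ($B=A$ if $g=1$). By Bertini it is a smooth connected curve. Since $Z_1$ and $Y_1$ have no common component and $\dim(A\times C)=g+1$, we have $\dim(Z_1\cap Y_1)\le g-1$. The pullback of $|H|$ to $A\times C$ is base point free, so each general member contains none of the components present and lowers the dimension of each. After $g-1$ cuts, $(B\times C)\cap Z_1\cap Y_1$ is finite. In the same way $B\cap(Z_1)_c$ is finite for the finitely many $c\in S$. In particular $B\times C$ lies in neither $Z_1$ nor $Y_1$. So $Z_1,Y_1$ restrict to effective divisors $\tilde z,\tilde y$ on the surface $B\times C$ without common component.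

**Step 6: lower bound for $\tilde z\cdot\tilde y$.** Let $c\in S$, let $t$ be a uniformizer of $C$ at $c$, let $b\in B$, let $\mathcal O$ be the local ring of $B\times C$ at $(b,c)$, and let $u,v\in\mathcal O$ be local equations of $\tilde z,\tilde y$. The local intersection number is
$$\operatorname{length}\mathcal O/(u,v)\ \ge\ \operatorname{length}\mathcal O/(u,v,t).$$
Now $\mathcal O/(t)=\mathcal O_{B,b}$, and by (3) the images of $u$ and $v$ there generate the same ideal. So the right side is the multiplicity of $(Z_1)_c|_B$ at $b$. Summing over $b$ gives $\deg\big((Z_1)_c|_B\big)=(Z_1)_c\cdot H^{g-1}=e$. Summing over $c\in S$, and noting that all other contributions are $\ge0$,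
$$\tilde z\cdot\tilde y\ \ge\ ne. \tag{4}$$

**Step 7: self-intersections are nonnegative.** We claim $\tilde z^2\ge0$ and $\tilde y^2\ge0$. If $\tilde z=0$ this is trivial. Otherwise, for $a\in A$ let $\tau_aZ_1$ be the translate of $Z_1$ by $a$ in the $A$-direction. The line bundles $\mathcal O(\tau_aZ_1)|_{B\times C}$ form a family over the connected variety $A$, whose member at $a=0$ is $\mathcal O(\tilde z)$. So they all have the same intersection numbers. For each component $T$ of $\tilde z$ choose $(b,c)\in T$. If $T\subset\tau_aZ_1$, then $(b-a,c)\in Z_1$, i.e. $b-a\in(Z_1)_c$, a proper closed subset of $A$. So for general $a$ no component $T$ lies in $\tau_aZ_1$, and $\tilde z^2=\tilde z\cdot(\tau_aZ_1)|_{B\times C}\ge0$. The same argument applies to $\tilde y$, since $(Y_1)_c$ is also a proper closed subset.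

**Step 8: upper bound and conclusion.** Let $f_B=[\{b\}\times C]$ and $f_C=[B\times\{c\}]$, so $f_B^2=f_C^2=0$ and $f_Bf_C=1$. We have $\tilde zf_B=z$, $\tilde yf_B=y$, $\tilde zf_C=\tilde yf_C=e$. Hence
$$\tilde z=ef_B+zf_C+\tilde z_0,\qquad\tilde y=ef_B+yf_C+\tilde y_0,\qquad\tilde z_0,\tilde y_0\perp f_B,f_C.$$
As $f_B+f_C$ is ample, the Hodge index theorem says that the intersection form is negative semidefinite on $\langle f_B,f_C\rangle^\perp$. By Cauchy–Schwarz,
$$\tilde z\cdot\tilde y=e(z+y)+\tilde z_0\tilde y_0\le e(z+y)+\sqrt{(-\tilde z_0^2)(-\tilde y_0^2)}.$$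
By Step 7, $0\le\tilde z^2=2ez+\tilde z_0^2$, so $-\tilde z_0^2\le2ez$, and likewise $-\tilde y_0^2\le2ey$. With (4),
$$ne\le\tilde z\cdot\tilde y\le e(z+y+2\sqrt{zy})=e(\sqrt z+\sqrt y)^2.$$
Since $e>0$, $z\le qd$ and $y\le d$, this gives $n\le(\sqrt{qd}+\sqrt d)^2=(\sqrt q+1)^2d$. $\square$

## 6. Proof of Theorem A

Let $N\ge4$, $p\nmid N$, $q=p^2$, $k=\overline{\mathbb F}_p$, $C=X_1(N)_{\mathbb Q}$, and let $C_s$ over $\mathbb F_p$ be the reduction. Let $S$ be the supersingular set and $n=\#S$. By Lemma 3, $c_p\operatorname{ind}(N)=n/(p+1)^2$. Suppose $d<n/(p+1)^2$ and that $C$ has infinitely many closed points of degree $\le d$. Replacing $d$ by a smaller integer, we may assume that infinitely many have degree exactly $d\geq 1$.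

**Step 1: an abelian variety in characteristic $0$.** By Proposition 4 the gonalities of $C_{\overline{\mathbb Q}}$ and of $C_{s,k}$ are at least $n/(p^2+1)>n/(p+1)^2>d$. So Proposition 5 applies, and $x+A\subset W_d$ with $A\subset J$ an abelian subvariety over $\mathbb Q$, $\dim A>0$, $x\in\mathrm{Pic}^d_C(\mathbb Q)$.

**Step 2: moving it to characteristic $p$.** Let $R=\mathbb Z_{(p)}$ and let $\mathcal C/R$ be the smooth model. Then $J$ has good reduction at $p$. Since $T_\ell A\subset T_\ell J$ is unramified for $\ell\ne p$, so does $A$ (Néron–Ogg–Shafarevich). Let $\mathcal A,\mathcal J$ be the abelian schemes over $R$. By the Néron mapping property the inclusion extends to $\iota:\mathcal A\to\mathcal J$. Its special fiber $\iota_s$ is not $0$: for $\ell\ne p$ the specialization isomorphisms on Tate modules identify the map induced by $\iota_s$ with the injection $T_\ell A\to T_\ell J$, and $T_\ell A\ne0$. The point $x$ extends to a section of $\mathrm{Pic}^d_{\mathcal C/R}$, because this scheme is proper over $R$. The image $\mathcal W_d$ of the proper scheme $\mathrm{Sym}^d\mathcal C$ in $\mathrm{Pic}^d_{\mathcal C/R}$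 is closed. The morphism $x+\iota:\mathcal A\to\mathrm{Pic}^d_{\mathcal C/R}$ sends the generic fiber, which is dense in $\mathcal A$, into $\mathcal W_d$, so it sends all of $\mathcal A$ there. On the special fiber over $k$ we obtain a nonconstant morphism
$$A_k\to\mathrm{Pic}^d(C_{s,k})\quad\text{with image in }W_d(C_{s,k}),$$
where $A_k$ denotes the special fiber of $\mathcal A$ over $k$.

**Step 3: lifting it to the symmetric power.** Lemma 6 needs a map to $\mathrm{Sym}^d$. The fiber of the Abel map $\mathrm{Sym}^dC_{s,k}\to\mathrm{Pic}^d$ over the class of a divisor $D$, as a scheme, is $\mathbb P(H^0(\mathcal O(D)))$. Since $d<\operatorname{gon}(C_{s,k})$, each nonempty fiber is one reduced point. A proper morphism $f:U\to V$ with this property is a closed immersion: it is proper and quasi-finite, hence finite, and $\mathcal O_V\to f_*\mathcal O_U$ is surjective on every fiber, hence surjective by Nakayama. So $\mathrm{Sym}^dC_{s,k}$ is a closed subscheme of $\mathrm{Pic}^d$ with underlying set $W_d(C_{s,k})$. As $A_k$ is reduced, the morphism of Step 2 factors through it. This is a nonconstant morphism $A_k\to\mathrm{Sym}^dC_{s,k}$.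

**Step 4: contradiction.** View $C_s$ over $\mathbb F_q$. By Lemma 3, condition (1) holds with $\sigma=\langle p\rangle$. Lemma 6 gives $d\ge n/(\sqrt q+1)^2=n/(p+1)^2$, contrary to the assumption. $\square$

At level $37$ with $p=2$: $n=57$ and $57/9>6$. So $X_1(37)$ has only finitely many points of degree $\le6$, which is what the pencil argument missed.

## 7. The curve with $j=-7\cdot11^3$

We now produce the curve assumed in Section 1.

**Lemma 7.** There is a non-CM $E_0/\mathbb Q$ in the isogeny class of $j=-7\cdot11^3$, and a $\mathbb Q$-rational subgroup $C_0\subset E_0$ of order $37$, such that $G_{\mathbb Q}$ acts on $C_0$ through a character with values in $\mu_{12}\subset\mathbb F_{37}^\times$.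

*Proof.* **Step 1: the input.** An elliptic curve over $\mathbb Q$ with $j=-7\cdot11^3=-9317$ has a $\mathbb Q$-rational subgroup of order $37$ (Mazur–Swinnerton-Dyer, *Arithmetic of Weil curves*, Invent. Math. 25 (1974); Mazur, *Rational isogenies of prime degree*, Invent. Math. 44 (1978)). The thirteen rational CM $j$-invariants are $0$, $1728$, $-3375$, $8000$, $-32768$, $54000$, $287496$, $-12288000$, $16581375$, $-884736$, $-884736000$, $-147197952000$, $-262537412640768000$. Since $-9317$ is not among them, the class is non-CM.

**Step 2: good reduction at $37$.** Take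
$$E:\ y^2+xy=x^3-\frac{36}{j-1728}x-\frac1{j-1728}.$$
With $u=j/(j-1728)$ one computes $c_4=1+\frac{1728}{j-1728}=u$ and $c_6=-1-\frac{2592-864}{j-1728}=-u$. Hence $\Delta=(u^3-u^2)/1728=u^2/(j-1728)=j^2/(j-1728)^3$, and the $j$-invariant is $u^3/\Delta=u(j-1728)=j$. As $j=-7\cdot11^3$ and $j-1728=-11045=-5\cdot47^2$ are units at $37$, $E$ has good reduction at $37$.

**Step 3: a character unramified at $37$.** Let $C\subset E$ be the rational subgroup of order $37$. If the reduction at $37$ were supersingular, inertia at $37$ would act irreducibly on $E[37]$ (Serre, *Propriétés galoisiennes…*, Invent. Math. 15 (1972), §1.11), but $C$ is stable. So the reduction is ordinary. Inertia acts trivially on the étale quotient of $E[37]$ and, by the Weil pairing, through the cyclotomic character on the connected part. By Jordan–Hölder the two characters of $G_{\mathbb Q}$ on $C$ and $E[37]/C$ restrict to inertia at $37$ as the trivial and the cyclotomic character, in some order. If $C$ carries the trivial one, put $(E_0,C_0)=(E,C)$. Otherwise put $(E_0,C_0)=(E/C,E[37]/C)$. In both cases the character $\chi$ of $G_{\mathbb Q}$ on $C_0$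 is unramified at $37$.

**Step 4: $\chi^{12}$ is unramified elsewhere.** Since $j(E)\in\mathbb Z$, $E$ has potentially good reduction everywhere, and so does the isogenous curve $E_0$. At $\ell\ne37$, inertia acts on $T_{37}E_0$ through automorphisms of an elliptic curve over $\overline{\mathbb F}_\ell$ (Serre–Tate, *Good reduction of abelian varieties*, §2). Such an automorphism $\alpha$ satisfies $\alpha^2-t\alpha+1=0$ with $t\in\{2,-2,-1,0,1\}$, so it has order $1,2,3,4,6$ respectively, a divisor of $12$. Hence $\chi^{12}$ is trivial on inertia at $\ell$.

**Step 5: conclusion.** The character $\chi^{12}$ is unramified at every prime, and by Minkowski $\mathbb Q$ has no nontrivial extension unramified at all finite primes. So $\chi^{12}=1$. $\square$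

## 8. Proof of Theorem B

Let $(E_0,C_0)$ be as in Lemma 7 and fix a generator $P_0$ of $C_0$. Let $C\subset E_0$ be cyclic of order $m$ with $30\nmid m$ and $C\cap C_0=0$. Write $m=37^am'$ with $37\nmid m'$, and $N=37m=37^{a+1}m'$. When $37\nmid m$ the construction of Section 1 would do. To include subgroups of order divisible by $37$ we phrase it with dual isogenies.

**Step 1: a Galois-stable set.** For $C_1\subset E_0$ cyclic of order $m$ with $C_1\cap C_0=0$, let $\varphi:E_0\to E'=E_0/C_1$ be the quotient map and $\hat\varphi$ its dual. Then $\ker\hat\varphi=\varphi(E_0[m])\cong E_0[m]/C_1$ is cyclic of order $m$. Let $\Omega$ be the set of pairs $(C_1,Q)$ where $Q\in E_0/C_1$ has exact order $N$ and $\hat\varphi(Q)\in\mu_{12}P_0$. Since $E_0$ and $C_0$ are defined over $\mathbb Q$ and $\mu_{12}P_0$ is Galois stable by Lemma 7, $\Omega$ is Galois stable. As $-1\in\mu_{12}$, it is also stable under $Q\mapsto-Q$, where $Q\ne-Q$, and $(C_1,\pm Q)$ give the same point of $X_1(N)$. So the points $[E_0/C_1,Q]$ form a Galois-stable set of at most $\frac12\#\Omega$ elements, and each of them has degree at most $\frac12\#\Omega$.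

**Step 2: counting the part prime to $37$.** A pair $(C_1,Q)$ splits into its part of order prime to $37$ and its $37$-primary part, and these are chosen independently. There are $\psi(m')$ subgroups of order $m'$. The component $Q'$ of $Q$ of order $m'$ has image $\hat\varphi(Q')$ of order prime to $37$, a component of an element of $C_0$. So $\hat\varphi(Q')=0$, and $Q'$ is a generator of the part of $\ker\hat\varphi$ prime to $37$, which is cyclic of order $m'$. That leaves $m'\prod_{\ell\mid m'}(1-\ell^{-1})$ choices, and every such generator is allowed. The product is $\nu(m')$.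

**Step 3: counting the $37$-part, $a=0$.** On $37$-primary torsion $\hat\varphi$ is an isomorphism, so $Q_{37}$ is determined by $\hat\varphi(Q_{37})\in\mu_{12}P_0$ and has order $37$: $12$ choices.

**Step 4: counting the $37$-part, $a\ge1$.** Of the $37^a+37^{a-1}$ cyclic subgroups of order $37^a$, the ones meeting $C_0$ nontrivially are those whose subgroup of order $37$ is $C_0$. Each of the $38$ subgroups of order $37$ lies in equally many, namely $37^{a-1}$. So $37^a$ subgroups meet $C_0$ trivially. Given $C_1$, each of the $12$ elements of $\mu_{12}P_0$ has $37^a$ preimages under $\hat\varphi$ in the $37$-primary part of $E'$. We must show that all of them have order $37^{a+1}$. The group $\ker\hat\varphi\cap E'[37]$ has order $37$, so $\hat\varphi(E'[37])$ has order $37$. It is killed by $\varphi$, since $\varphi\hat\varphi=[m]$ and $37\mid m$. So it is $C_1[37]\ne C_0$. Let $M$ be the $37$-part of $\hat\varphi^{-1}(C_0)$, of order $37^{a+1}$. By what we just saw, $M\not\supset E'[37]$, so $M$ is cyclic. A preimage of an element of $\mu_{12}P_0$ lies in $M$ but not in the $37$-part of $\ker\hat\varphi$, which is the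 subgroup of index $37$ in the cyclic group $M$. So it generates $M$ and has order $37^{a+1}$. The count is $37^a\cdot12\cdot37^a=12\cdot37^{2a}$.

**Step 5: comparison with $\operatorname{ind}(N)$.** In all cases
$$\tfrac12\#\Omega=6\cdot37^{2a}\,\nu(m'),\qquad\operatorname{ind}(N)=\tfrac12\nu(37^{a+1})\nu(m')=\tfrac{37^2-1}2\,37^{2a}\,\nu(m'),$$
and $\frac{37^2-1}2=684=6\cdot114$. So $\operatorname{ind}(N)=114\cdot\frac12\#\Omega$. For every $C_1$, in particular for $C$, suitable $Q$ exist. So there is $x=[E_0/C,Q]\in X_1(N)$ with $\deg x\le\operatorname{ind}(N)/114$.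

**Step 6: applying Theorem A.** Since $30\nmid m$, some $p\in\{2,3,5\}$ does not divide $N=37m$, and
$$\deg x\le\tfrac1{114}\operatorname{ind}(N)<\tfrac1{108}\operatorname{ind}(N)\le c_p\operatorname{ind}(N).$$
By Theorem A with $d=\deg x$, the point $x$ is sporadic, so $j(E_0/C)$ is sporadic. By Lemma 1 these $j$-invariants are pairwise distinct. There are infinitely many admissible $C$, for instance all those of prime order $\ell\ne37$. $\square$

The condition $30\nmid\#C$ comes from the constants: $\frac{p-1}{(p+1)^2}$ decreases for $p\ge3$ and $c_7=\frac1{128}<\frac1{114}$, so $2,3,5$ are the only primes for which $c_p>\frac1{114}$.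

## 9. Proof of Theorem C

Let $x=[E,P]$ be as in the theorem, with $\deg x<c_p\operatorname{ind}(N)$ and $p\nmid N$, and let $m$ be prime to $pN$. We transport $x$ along all cyclic $m$-isogenies, as in Section 1. Let $[E_i,P_i]$, $1\le i\le\deg x$, be the Galois conjugates of $x$. Consider all points
$$[E_i/C,\ \varphi(P_i)+R]\in X_1(Nm),$$
where $C\subset E_i$ is cyclic of order $m$, $\varphi:E_i\to E_i/C$ is the quotient map, and $R$ is a generator of $\varphi(E_i[m])\cong E_i[m]/C$, which is cyclic of order $m$. As $m$ is prime to $N$, $\varphi(P_i)$ has order $N$ and $\varphi(P_i)+R$ has order $Nm$. If $\sigma\in G_{\mathbb Q}$, an isomorphism $(\sigma E_i,\sigma P_i)\cong(E_{i'},P_{i'})$ carries the data $(\sigma C,\sigma R)$ to data of the same kind for $(E_{i'},P_{i'})$. So the set of these points is Galois stable. It has at most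
$$\deg(x)\cdot\psi(m)\cdot m\prod_{\ell\mid m}(1-\ell^{-1})=\deg(x)\,\nu(m)$$
elements, while $\operatorname{ind}(Nm)=\operatorname{ind}(N)\,\nu(m)$. So each of these points has degree at most $\deg(x)\nu(m)<c_p\operatorname{ind}(Nm)$, and $p\nmid Nm$. By Theorem A each is sporadic. Hence $j(E/C)$ is sporadic for every cyclic $C\subset E$ of order $m$. By Lemma 1 distinct $C$ give distinct $j$-invariants, and there are infinitely many $C$ of order prime to $pN$. $\square$

## 10. Isogeny classes with large Galois image

Theorem D goes in the opposite direction: if Galois acts nearly as transitively as possible, every point in the class has degree at least the genus of $X_1(N)$, and such a point cannot be sporadic. A Serre curve is a curve over $\mathbb Q$ with $[\mathrm{GL}_2(\widehat{\mathbb Z}):G]=2$, so the hypothesis holds for it.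

*Proof of Theorem D.* Put $I=[\mathrm{GL}_2(\widehat{\mathbb Z}):\pm G]\le12$ and let $x\in X_1(N)$ be non-cuspidal with elliptic curve in the class of $E_0$. We show that $x$ is not sporadic.

**Step 1: genus $0$ and $1$.** If the genus is $0$ (this includes $N\le4$), then $X_1(N)\cong\mathbb P^1$ over $\mathbb Q$ because there is a rational cusp, so there are no sporadic points. Genus $1$ occurs for $N\in\{11,14,15\}$. There $X_1(N)$ has a degree-$2$ map to $\mathbb P^1$ over $\mathbb Q$, hence infinitely many points of degree $\le2$. By Mazur's torsion theorem it has no non-cuspidal rational point, so $\deg x\ge2$ and $x$ is not sporadic. From now on the genus $g$ of $X_1(N)$ is at least $2$, and $N\ge5$.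

**Step 2: the degree of $x$ as an orbit length.** By Lemma 1 write $x=[E_0/C,P']$ with $C$ cyclic, say of order $m$, and $P'\in E_0/C$ of order $N$. If $[E_0/C,P']=[E_0/C_1,P_1']$, then $C=C_1$ and $P_1'=\pm P'$, again by Lemma 1. So $\pm(C,P')\mapsto[E_0/C,P']$ is injective. It is also equivariant for the Galois group of $K$, which acts on torsion through $G$. Therefore
$$\deg x\ge[K(x):K]=\#\big(G\text{-orbit of }\pm(C,P')\big). \tag{5}$$

**Step 3: the orbit under the full group.** Let $T$ be the adelic Tate module of $E_0$, so that the torsion of $E_0$ is $(T\otimes\mathbb Q)/T$. Let $T'\supset T$ be the lattice with $T'/T=C$, so that the torsion of $E_0/C$ is $(T\otimes\mathbb Q)/T'$. Put $U=\mathrm{GL}(T)\cap\mathrm{GL}(T')$, the stabilizer of $C$ in $\mathrm{GL}(T)$ and also the stabilizer of $T$ in $\mathrm{GL}(T')$. The $\mathrm{GL}(T)$-orbit of $C$ consists of all cyclic subgroups of order $m$ of $(T\otimes\mathbb Q)/T$, so $[\mathrm{GL}(T):U]=\psi(m)$. On the other side, choose a basis $e_1,e_2$ of $T'$ such that $e_1,me_2$ is a basis of $T$. Then $T$ contains $mT'$, and $T/mT'$ is a cyclic subgroup of order $m$ of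 $T'/mT'\cong(\mathbb Z/m)^2$. The $\mathrm{GL}(T')$-orbit of $T$ corresponds to all such subgroups, so $[\mathrm{GL}(T'):U]=\psi(m)$ too. Let $U_0$ be the stabilizer of $P'$ in $U$, which is the stabilizer of $(C,P')$ in $\mathrm{GL}(T)$. Then
$$\#\,\mathrm{GL}(T)(C,P')=\psi(m)[U:U_0]=[\mathrm{GL}(T'):U_0]\ge\#\,\mathrm{GL}(T')P'=\nu(N)=2\operatorname{ind}(N).$$
Here we used that $U_0$ is contained in the stabilizer of $P'$ in $\mathrm{GL}(T')$, and that $\mathrm{GL}(T')$ permutes the points of order $N$ transitively.

**Step 4: passing to $G$.** Identifying pairs that differ by a sign at most halves an orbit, so the $\mathrm{GL}(T)$-orbit of $\pm(C,P')$ has at least $\operatorname{ind}(N)$ elements. The $G$-orbit of $\pm(C,P')$ equals its $\pm G$-orbit. As $\mathrm{GL}(T)$ is a union of $I$ cosets $h_i(\pm G)$, the full orbit is covered by $I$ translates of this one. With (5),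
$$\deg x\ge\frac{\operatorname{ind}(N)}I\ge\frac{\operatorname{ind}(N)}{12}. \tag{6}$$

**Step 5: the genus is at most $\operatorname{ind}(N)/12$.** An elliptic element of $\mathrm{SL}_2(\mathbb Z)$ has trace $0$ or $\pm1$, while up to sign an element of $\Gamma_1(N)$ has trace $\equiv2$ modulo $N$. This would force $N\mid2$, $N\mid1$ or $N\mid3$. So $\overline{\Gamma_1(N)}$ has no elliptic elements, and the genus formula reads $g=1+\frac{\operatorname{ind}(N)}{12}-\frac c2$ with $c$ the number of cusps. The cusps $\infty$ and $0$ are not equivalent: a matrix in $\pm\Gamma_1(N)$ has upper left entry $\equiv\pm1$ modulo $N$, so this entry is not $0$ and the matrix does not send $\infty$ to $0$. So $c\ge2$ and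
$$g\le\frac{\operatorname{ind}(N)}{12}. \tag{7}$$

**Step 6: infinitely many points of degree at most $g$.** Let $o$ be a rational cusp and $\mathcal K$ a canonical divisor over $\mathbb Q$. The divisor $\mathcal K-(g-2)o$ has degree $g$. Its $h^0$ is at least $2$, because vanishing to order $g-2$ at $o$ imposes at most $g-2$ conditions on the $g$-dimensional space of sections of $\mathcal K$. Two independent sections over $\mathbb Q$ give a nonconstant map $X_1(N)\to\mathbb P^1$ over $\mathbb Q$ of degree $\le g$. Its fibers over $\mathbb P^1(\mathbb Q)$ contain infinitely many closed points of degree $\le g$. By (6) and (7), $g\le\deg x$. Hence $x$ is not sporadic. $\square$
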